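# Closed fractional intersecting families with distinct sizes: from $\sqrt n$ to $\sqrt{n\log\log n}$

## 1. The guess $\sqrt n$ and the two pure cases

Take subsets of $[n]=\{1,\dots,n\}$ with pairwise different sizes, and demand that any few of them meet in a set whose size is a fixed fraction of the size of one of them. How many sets can there be? The first guess is: at most a constant times $\sqrt n$. We make the question precise, and then test the guess.

Throughout, $\theta=a/b\in(0,1)$ with $\gcd(a,b)=1$ is fixed, $r\ge 3$ is a fixed integer, and $\log$ is natural.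

**Definition 1.** A family $\mathcal F\subset\mathcal P([n])$ is *$r$-closed $\theta$-intersecting* if for every $2\le t\le r$ and all distinct $A_1,\dots,A_t\in\mathcal F$
$$|A_1\cap\dots\cap A_t|\in\{\theta|A_1|,\dots,\theta|A_t|\}.$$

The problem comes from the paper "On hierarchically closed fractional intersecting families" by Niranjan Balachandran, Srimanta Bhattacharya, Krishn Vishwas Kher, Rogers Mathew and Brahadeesh Sankarnarayanan (arXiv:2211.02540, 2022). It is known that for $r\ge3$ such families have size at most linear in $n$, and that this is best possible up to a constant factor. Now suppose that all members have distinct sizes. Is there a constant $C=C(\theta,r)$ with $|\mathcal F|\le C\sqrt n$ for all $n$?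

**Example 1 (order $\sqrt n$ is reached).** Let $K_1\subset K_2\subset\dots\subset K_M$ be a chain with $|K_t|=at$, let $P_1,\dots,P_M$ be disjoint sets of further points with $|P_t|=(b-a)t$, and put $A_t=K_t\sqcup P_t$. Then $|A_t|=bt$, and for $t_1<\dots<t_l$, $l\ge 2$, the intersection $A_{t_1}\cap\dots\cap A_{t_l}$ is $K_{t_1}$, of size $at_1=\theta|A_{t_1}|$. The ground set has $aM+(b-a)M(M+1)/2$ points, so $M$ has order $\sqrt n$.

**First pure case: every pair meets in $\theta$ times the smaller size.** Let $|A_1|<\dots<|A_m|$, write $a_i=\theta|A_i|$, and suppose $|A_i\cap A_k|=a_i$ for all $i<k$. Let $K_i=A_i\cap A_{i+1}$ for $i<m$. For $k>i+1$ the triple intersection $A_i\cap A_{i+1}\cap A_k$ has size in $\{a_i,a_{i+1},a_k\}$ and at most $|K_i|=a_i$, so it has size $a_i$. Hence $K_i\subset A_k$, and since $|A_i\cap A_k|=a_i$ we get $A_i\cap A_k=K_i$. So the remainders $A_i\setminus K_i$ $(i<m)$ are pairwise disjoint, and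
$$n\ge\sum_{i<m}(1-\theta)|A_i|\ge(1-\theta)\frac{(m-1)(m-2)}2 ,$$
because distinct sizes sum to at least $0+1+\dots+(m-2)$. The guess holds here.

**Second pure case: every pair meets in $\theta$ times the larger size.** Again the guess holds. We shall need this later.

**Lemma 1.** Let $B_1,\dots,B_q\subset[n]$ have sizes $s_1<\dots<s_q$, with $|B_i\cap B_j|=\theta s_j$ for all $i<j$. Then $q\le 2\sqrt{1+3n/\theta}+1$.

*Proof.* The idea is to give the small sets sign $+$ and the large sets sign $-$, and to use that a squared norm is nonnegative. We may assume $q\ge2$. Let $u=\lfloor q/2\rfloor$ and keep $B_1,\dots,B_{2u}$. Put $\varepsilon_i=1$ for $i\le u$ and $\varepsilon_i=-1$ for $u<i\le 2u$. Then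
$$0\le\Big\|\sum_{i}\varepsilon_i1_{B_i}\Big\|^2=\sum_i s_i+2\theta\sum_j\varepsilon_js_j\sum_{i<j}\varepsilon_i .$$
The inner sum is $j-1$ for $j\le u$, and $u-(j-1-u)=2u+1-j$ for $j>u$. Writing $j=c+1$ in the first range and $j=2u+1-c$ in the second, the last double sum becomes
$$\sum_{c=1}^{u-1}c\,(s_{c+1}-s_{2u+1-c})-u\,s_{u+1}\le-\sum_{c=1}^{u-1}2c(u-c)=-\frac{u^3-u}3 ,$$
since the $s_i$ are strictly increasing integers, so $s_{2u+1-c}-s_{c+1}\ge 2u-2c$. The closed form is $u^2(u-1)-\frac13u(u-1)(2u-1)=\frac13u(u-1)(u+1)$. As $\sum s_i\le 2un$, we get $\frac{2\theta}3(u^3-u)\le2un$, that is, $u^2\le1+3n/\theta$. Finally $q\le2u+1$. $\square$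

So each pure type obeys the guess. Mixed families, however, can be more economical.

**Example 2 (a mixed family).** Let $\theta=\frac12$. Example 1 with $M=3$ uses $9$ points. But
$$A_1=\{1,4\},\quad A_2=\{1,2,4,5\},\quad A_3=\{1,2,3,5,6,7\}$$
uses $7$: we have $|A_1\cap A_2|=2=\theta|A_2|$, $|A_1\cap A_3|=1=\theta|A_1|$, $|A_2\cap A_3|=3=\theta|A_3|$ and $|A_1\cap A_2\cap A_3|=1=\theta|A_1|$. The chain $\{1\}\subset\{1,2\}\subset\{1,2,3\}$ is as before, but the remainders $\{4\},\{4,5\},\{5,6,7\}$ now share the points $4$ and $5$.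

Pushed far enough, this sharing defeats the guess, but only by a very slowly growing factor. Let $f(n)=f_{\theta,r}(n)$ be the maximum size of an $r$-closed $\theta$-intersecting family on $[n]$ all of whose members have distinct sizes.

**Theorem.** Let $\theta=a/b\in(0,1)$, $\gcd(a,b)=1$, $r\ge3$. There are $c,C>0$ depending only on $\theta$ such that for all $n\ge16$
$$c\sqrt{n\log\log n}\;\le\; f_{\theta,r}(n)\;\le\; C\sqrt{n\log\log n}.$$
In particular $f_{\theta,r}(n)/\sqrt n\to\infty$, so $|\mathcal F|\le O(\sqrt n)$ fails for every $\theta$ and every $r\ge 3$. The families built for the lower bound satisfy the intersection condition for all $t\ge2$ simultaneously. The upper bound uses only $t=2,3$.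

## 2. What triples force: cores, remainders and doubling gaps

This section finds the structure of an arbitrary family. It starts the upper bound, and it tells us what a good construction must look like.

Let $\mathcal F=\{A_1,\dots,A_m\}$ with $|A_1|<\dots<|A_m|$, and $a_i=\theta|A_i|$ (not to be confused with the numerator $a$). Call $i$ **type II** if $|A_i\cap A_k|=a_k$ for all $k>i$, and **type I** otherwise. Let $I$ be the set of type I indices. Two type II sets meet in $\theta$ times the larger size, so by Lemma 1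
$$\#\{\text{type II indices}\}\le 2\sqrt{1+3n/\theta}+1. \tag{1}$$
Only type I can produce more than $\sqrt n$.

**Lemma 2 (cores).** For each $i\in I$ there is a set $K_i\subset A_i$ with $|K_i|=a_i$ and $K_i\subset A_k$ for all $k>i$. It has the form $K_i=A_i\cap A_{i'}$ for some $i'>i$. If $i<j$ are in $I$, then $K_i\subset K_j$.

*Proof.* As $i$ is not type II, some $i'>i$ has $|A_i\cap A_{i'}|\ne a_{i'}$, so $|A_i\cap A_{i'}|=a_i$. Fix such an $i'$ and put $K_i=A_i\cap A_{i'}$. For $k>i$, $k\ne i'$, the size $|A_i\cap A_{i'}\cap A_k|$ lies in $\{a_i,a_{i'},a_k\}$ and is at most $a_i$. Since $a_{i'},a_k>a_i$, it equals $a_i$, so $K_i\subset A_k$. If $i<j$ are in $I$, then $j,j'>i$, so $K_i\subset A_j\cap A_{j'}=K_j$. $\square$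

Note that $a_i=|K_i|$ is an integer for $i\in I$. Let $X_i=A_i\setminus K_i$ be the remainder, so that $|X_i|=(1-\theta)|A_i|$.

**Lemma 3.** Let $i<j<k$ be in $I$.

(i) Either $X_i\cap X_j=\emptyset$, or $|X_i\cap X_j|=a_j-a_i$ and $X_i\cap A_j=X_i\cap X_j$. (This concerns only $i<j$ in $I$.)

(ii) If $X_i\cap X_j\cap X_k\ne\emptyset$, then $X_i\cap X_j\subset X_k$.

*Proof.* (i) Let $K_j=A_j\cap A_{j'}$. Then $|A_i\cap K_j|=|A_i\cap A_j\cap A_{j'}|$ lies in $\{a_i,a_j,a_{j'}\}$ and is at most $|K_j|=a_j<a_{j'}$, so it is $a_i$ or $a_j$. If it is $a_j$, then $K_j\subset A_i$. Together with $|A_i\cap A_j|\le a_j=|K_j|$ this gives $A_i\cap A_j=K_j$, so $X_i\cap X_j=\emptyset$. If it is $a_i$, then, since $A_i\cap K_j\supset K_i$ and $|K_i|=a_i$, we have $A_i\cap K_j=K_i$. A point of $X_i\cap A_j$ lies in $A_i$ but not in $K_i$, hence not in $K_j$, hence in $X_j$. So $X_i\cap A_j=X_i\cap X_j$. This set is $(A_i\cap A_j)\setminus K_i$ with $K_i\subset A_i\cap A_j$, and has size $|A_i\cap A_j|-a_i\in\{0,a_j-a_i\}$.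

(ii) The set $A_i\cap A_j\cap A_k$ contains $K_i$ and a point of $X_i$, so its size exceeds $a_i$ and is therefore at least $a_j$. It is at most $|A_i\cap A_j|\le a_j$. So $A_i\cap A_j\subset A_k$, and $X_i\cap X_j\subset X_i\cap A_k=X_i\cap X_k$, by (i) for the pair $i<k$, whose remainders meet. $\square$

Write $E_{ij}=X_i\cap X_j$ for $i<j$ in $I$. For a point $y\in[n]$ let
$$S_y=\{i\in I:y\in X_i\}=\{i_1<\dots<i_d\},\qquad d=d_y,\qquad g_s=a_{i_{s+1}}-a_{i_s}.$$
For $p<q$ the set $E_{i_pi_q}$ contains $y$, so $a_{i_q}-a_{i_p}=|E_{i_pi_q}|$ is an integer in $[1,n]$.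

**Lemma 4 (gaps double).** $g_2\ge g_1$ if $d\ge 3$, and $g_{s+1}\ge2g_s$ for $2\le s\le d-2$. Hence $d_y\le L:=3+\log_2n$.

*Proof.* For $i<j<k$ in $S_y$, Lemma 3(ii) gives $E_{ij}\subset X_k$, so $E_{ij}\subset E_{jk}$. This yields $g_2\ge g_1$. For consecutive $i<j<k<l$ in $S_y$, likewise $E_{ik},E_{jk}\subset E_{kl}$, and $E_{ik}\cap E_{jk}=X_i\cap X_j\cap X_k=E_{ij}$. So
$$a_l-a_k\ge(a_k-a_i)+(a_k-a_j)-(a_j-a_i)=2(a_k-a_j).$$
If $d\ge3$ then $n\ge g_{d-1}\ge2^{d-3}$. $\square$

Counting incidences, with $m_1=|I|$,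
$$(1-\theta)\frac{m_1(m_1-1)}2\le(1-\theta)\sum_{i\in I}|A_i|=\sum_{i\in I}|X_i|=\sum_{y\in[n]}d_y. \tag{2}$$
With Lemma 4 and (1) this already gives $|\mathcal F|=O_\theta(\sqrt{n\log n})$ for $n\ge16$. So everything depends on one number: *how large can the average of $d_y$ be?* Bounded would mean $\sqrt n$. Attaining the maximal $\log n$ on average would mean $\sqrt{n\log n}$. The truth will turn out to be $\log\log n$.

## 3. Patterns and their weights

We now aim at a construction $A_t=K_t\sqcup X_t$ with a chain $|K_t|=at$ and remainders $|X_t|=(b-a)t$ that share points. Lemma 3 says what is needed: two remainders $X_t,X_{t'}$ $(t<t')$ are disjoint or meet in $a(t'-t)$ points, and two points lying in both $X_t$ and $X_{t'}$ lie in the same later remainders. We record which sets $S_y$ occur, and with what multiplicity.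

**Definition 2.** A *pattern* is a finite totally ordered set $V$ with a family $\mathcal B$ of subsets of size $\ge2$, called *blocks*. A pair $u<v$ is *bad* if some block contains both. We require:

(P1) if $S,S'\in\mathcal B$ both contain $u<v$, then $S\cap[v,\infty)=S'\cap[v,\infty)$;

(P3) if $u<v$ lie in $S\in\mathcal B$, then $B_{uv}:=\{u\}\cup(S\cap[v,\infty))\in\mathcal B$ (well defined by (P1)).

Given $\varphi:V\to\mathbb R$, the *weights* $w=w_\varphi:\mathcal B\to\mathbb R$ are to solve
$$\text{(P2)}\qquad \sum_{S\supseteq\{u,v\}}w(S)=\varphi(v)-\varphi(u)\quad\text{for all bad }u<v .$$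

Think of $\varphi(v)$ as the index of a set in the family, and of $w(S)$ as the number of points whose set of indices is $\varphi(S)$, up to the factor $a$. Then (P2) is the size condition, and (P1) is the condition on tails. In Example 2 the vertices are $1<2<3$, the blocks are $\{1,2\}$ and $\{2,3\}$, $\varphi(v)=v$, and both weights are $1$. The condition (P3) is there to make the linear system triangular:

**Lemma 5.** For every $\varphi$ the system (P2) has exactly one solution $w_\varphi$. It is linear in $\varphi$, integral if $\varphi$ is integral, and $w_{G\varphi+z}=Gw_\varphi$ for constants $G,z$.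

*Proof.* Map each block to its two smallest elements. This is a bijection onto the bad pairs: it is injective because a block with two smallest elements $u<v$ equals $\{u\}\cup(S\cap[v,\infty))$, which (P1) determines from $u,v$; it is surjective because $u,v$ are the two smallest elements of $B_{uv}$, a block by (P3). So (P2) has as many unknowns as equations.

Let $S\supseteq\{u,v\}$ be a block other than $B_{uv}$. By (P1) $S$ and $B_{uv}$ agree on $[v,\infty)$, so $S$ has an element $x<v$ with $x\ne u$. If $x<u$, then $\min S<u$. If $u<x<v$, then $\min S\le u$, and if $\min S=u$ the second smallest element is at most $x<v$. Either way the bottom pair of $S$ is lexicographically smaller than $(u,v)$. So the equation for $(u,v)$ reads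
$$w(B_{uv})=\varphi(v)-\varphi(u)-(\text{weights of blocks with smaller bottom pair}),$$
and the system is unitriangular with integer coefficients. The claims follow, since the right-hand sides are linear in $\varphi$ and do not see additive constants. $\square$

Put
$$\mathrm{load}_\varphi(v)=\sum_{S\ni v}w_\varphi(S),\qquad \Omega(\varphi)=\sum_Sw_\varphi(S),\qquad \Lambda(\varphi)=\sum_v\mathrm{load}_\varphi(v)=\sum_S|S|\,w_\varphi(S).$$
When the weights are nonnegative and not all zero, $\Lambda/\Omega$ is the average size of a block, counted by weight: the quantity we want to be large.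

**Definition 3.** A pattern is *topped* if $V=C\sqcup\{\top\}$, where $\top$ is the maximum, every block contains $\top$, and $\{i,\top\}\in\mathcal B$ for all $i\in C$.

In a topped pattern every pair $(i,\top)$ is bad, and the blocks containing $i$ are those containing $\{i,\top\}$. So (P2) gives
$$\mathrm{load}_\varphi(i)=\varphi(\top)-\varphi(i)\ (i\in C),\qquad \mathrm{load}_\varphi(\top)=\Omega(\varphi),\qquad \Lambda(\varphi)=\sigma(\varphi)+\Omega(\varphi), \tag{3}$$
where $\sigma(\varphi)=\sum_{i\in C}(\varphi(\top)-\varphi(i))$. If $\sigma(\varphi)>0$, put $x(\varphi)=\Omega(\varphi)/\sigma(\varphi)$. It does not change when $\varphi$ is scaled by a positive constant or translated, and if also $\Omega(\varphi)>0$, then $\Lambda/\Omega=1+1/x$. **Our aim is positive weights with $x$ small.**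

**Example 3.** Let $V=\{1<2<3\}$, $\top=3$, with blocks $\{1,2,3\},\{1,3\},\{2,3\}$. For $\varphi=(0,1,3)$, (P2) for $(1,2)$ gives $w(\{1,2,3\})=1$, for $(1,3)$ it gives $w(\{1,3\})=3-1=2$, and for $(2,3)$ it gives $w(\{2,3\})=2-1=1$. The loads are $3,2,4$, so $\sigma=5$, $\Omega=4$, $\Lambda=9$, $x=\frac45$, and the average block size is $\frac94$.

## 4. One long chain has average block size at most 3

To get large blocks, the sensible first try is a single long block $\{1,\dots,d\}$ together with what (P3) then requires: all $B_{uv}=\{u\}\cup\{v,v+1,\dots,d\}$ with $1\le u<v\le d$. This is a topped pattern with $\top=d$. Indeed, if a block $B_{uv}$ contains $p<q$, then $q\ge v$, so its tail from $q$ on is $\{q,\dots,d\}$; this gives (P1) and (P3).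

Let $\varphi$ be strictly increasing with gaps $g_s=\varphi(s+1)-\varphi(s)$, write $w_{uv}=w_\varphi(B_{uv})$, and $T_p=\sum_{u<v\le p}w_{uv}$. The blocks containing $p<q$ are the $B_{uv}$ with $v\le p$, and those with $u=p<v\le q$. So (P2) reads
$$T_p+\sum_{p<v\le q}w_{pv}=\varphi(q)-\varphi(p).$$
Taking $q=p+1$ gives $w_{p,p+1}=g_p-T_p$. Subtracting consecutive equations gives $w_{pq}=g_{q-1}$ for $q\ge p+2$. Hence for $p\ge2$
$$T_p=T_{p-1}+\sum_{u<p}w_{up}=T_{p-1}+(p-2)g_{p-1}+(g_{p-1}-T_{p-1})=(p-1)g_{p-1},$$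
so $w_{p,p+1}=g_p-(p-1)g_{p-1}$ for $p\ge 2$. Here the attempt stops: nonnegative weights force
$$g_p\ge(p-1)\,g_{p-1}\qquad(2\le p\le d-1),$$
a factorial growth, and this ruins the average. We have $\Omega=T_d=(d-1)g_{d-1}$ and $\sigma=\sum_{s=1}^{d-1}s\,g_s$. With $h_s=sg_s$ the inequality says $h_s\le g_{s+1}=h_{s+1}/(s+1)\le h_{s+1}/2$ for $1\le s\le d-2$. So $\sigma\le 2h_{d-1}=2\Omega$, and
$$\Lambda/\Omega=1+\sigma/\Omega\le3$$
however long the chain is. The last gap dominates $\sigma$, and it is paid for almost entirely by blocks of size two.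

## 5. Stacking translates under a new top

The way out is to serve many positions at once. Suppose $Q$ is a topped pattern with a good $\varphi^*$, and write $\sigma^*,\Omega^*,\Lambda^*,x^*$ for its data. Place translates of $\varphi^*(V)$ at all integer positions in a long interval, and add one new top to *every* block. If all differences of $\varphi^*$ are distinct, two translates share at most one position, so they do not interfere. An interior position $k$ plays the role of each old vertex exactly once, so it carries load exactly $\Lambda^*$, the same at all these positions. By (3) the load at $k$ in the new pattern must be the distance from $k$ to the new top. If we put the new top at distance about $\Lambda^*$, and $\Lambda^*$ is far larger than the interval, this load is used up almost exactly by the enlarged old blocks, and almost no blocks of size two are needed. Each block has grown by one vertex. So the average size grows by nearly $1$: $x^*$ is replaced by about $x^*/(1+x^*)$.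

The positions must be perturbed to make differences distinct, and the positions are not quite equally far from the top. So we carry a version of the statement that is stable under small perturbations. First, the tool for distinct differences.

**Lemma 6 (separation).** Let $\varphi:V\to\mathbb Z$ be strictly increasing, $|V|=N'$, $\tau\ge1$, $W=2\tau N'^3$, and let $G\ge W$ be an integer. There are $\xi_c:V\to\{0,\dots,W-1\}$ $(1\le c\le\tau)$ such that the functions $\varphi_c=G\varphi+\xi_c$ are strictly increasing and all $\tau\binom{N'}2$ differences $\varphi_c(v)-\varphi_c(u)$ $(u<v,\ 1\le c\le\tau)$ are distinct.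

*Proof.* Monotonicity is automatic: for $u<v$, $\varphi_c(v)-\varphi_c(u)\ge G-(W-1)>0$. Choose the values one after another. When choosing $y=\varphi_c(v)$ among its $W$ candidates, forbid that $|y-\varphi_c(u)|$, for an already treated $u$, equals an existing difference. There are at most $N'$ choices of $u$, at most $\tau N'^2/2$ existing differences and two signs, so at most $\tau N'^3$ values are forbidden. Forbid also $|y-\varphi_c(u)|=|y-\varphi_c(u')|$ for treated $u\ne u'$; this forbids only midpoints, at most $N'^2/2$ values. In total fewer than $2\tau N'^3=W$ values are forbidden. $\square$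

Fix $D\ge2$ and let $\kappa=4D^2$.

**Proposition 7.** For $2\le d\le D$ there is a topped pattern $Q_d$ with $|C|=N=N_d\ge50D^4$ and a strictly increasing $\varphi_d:V\to\mathbb Z\cap[0,R]$, $R=R_d=\varphi_d(\top)$, such that

(a) every $\varphi$ with $\|\varphi-\varphi_d\|_\infty\le\frac14$ has $w_\varphi>0$ on all blocks, and $x(\varphi)\le 2/d$;

(b) $\varphi_d(\top)-\varphi_d(i)\ge R/2$ for $i\in C$;

(c) $|\Omega(\varphi)-\Omega(\varphi')|\le4N^2\|\varphi-\varphi'\|_\infty$ for all $\varphi,\varphi'$.

Moreover $R_2=100D^4$ and $R_{d+1}\le R_d^7$.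

(In (a), $\sigma(\varphi)>0$ by (b): each summand is at least $\frac R2-\frac12$, and $R\ge N\ge800$ because $\varphi_d$ takes $N+1$ integer values in $[0,R]$.)

*Proof.* By induction on $d$.

**Base $d=2$.** Let $N=50D^4$, $C=\{0,\dots,N-1\}$, with blocks $\{i,\top\}$, $\varphi_2(i)=i$ and $\varphi_2(\top)=2N=R$. The conditions (P1), (P3) are trivial. Always $w_\varphi(\{i,\top\})=\varphi(\top)-\varphi(i)$, so $\Omega=\sigma$ and $x=1=2/2$. If $\|\varphi-\varphi_2\|_\infty\le\frac14$, each weight is at least $2N-(N-1)-\frac12>0$. Also $2N-i\ge N=R/2$, and $\Omega$ has Lipschitz constant at most $2N\le 4N^2$.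

Now let $d+1\le D$ and let $Q=Q_d$, $\varphi_d$, $N$, $R$ be given.

**Step 1: make the differences of $\varphi_d$ distinct without leaving the range of (a).** Let $W=2(N+1)^3$ and $G=100N^3$, so that $4(W+1)\le G$. Lemma 6 with $\tau=1$ gives $\varphi^*=G\varphi_d+\xi$, $0\le\xi<W$, with all differences distinct. Its values lie in $[0,R^*)$, where $R^*:=G(R+1)$. If $\|\varphi-\varphi^*\|_\infty\le\frac14$, then
$$\|\varphi/G-\varphi_d\|_\infty\le\big(\tfrac14+W-1\big)/G\le\tfrac14,$$
so (a) applies to $\varphi/G$. By Lemma 5, $w_\varphi=G\,w_{\varphi/G}>0$ and $x(\varphi)=x(\varphi/G)\le2/d$. Let $\sigma^*,\Omega^*,\Lambda^*,x^*$ be the values at $\varphi^*$; so $x^*\le2/d\le1$. By (b), for $i\in C$,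
$$\varphi^*(\top)-\varphi^*(i)\ge\tfrac{GR}2-W\ge\tfrac{GR}2-\tfrac G4\ge\tfrac{GR}4\ge\tfrac{R^*}8 .$$
Since $\Lambda^*=\sigma^*(1+x^*)$ and $0<x^*\le1$, we obtain
$$\frac{NR^*}8\le\sigma^*\le NR^*,\qquad \sigma^*\le\Lambda^*\le2NR^*. \tag{4}$$

**Step 2: define the new pattern and check (P1), (P3).** Let
$$N^+=\kappa R^*,\qquad Z=N^+-R^*,\qquad C^+=\{0,\dots,N^+-1\},$$
with new top $\top^+$ and
$$\mathcal B^+=\{(\varphi^*(S)+z)\cup\{\top^+\}:S\in\mathcal B,\ 0\le z<Z\}\ \cup\ \{\{k,\top^+\}:k\in C^+\}.$$
Since $0\le\varphi^*<R^*$, the translates lie in $C^+$. Suppose that $u<v<\top^+$ lie in a common block. The block is of the first kind, with $u=\varphi^*(u_0)+z$, $v=\varphi^*(v_0)+z$. As the differences of $\varphi^*$ are distinct, $v-u$ determines $(u_0,v_0)$, and then $z$ is determined too: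
$$\text{all blocks containing }u<v<\top^+\text{ come from one translate }z\text{ and one pair }(u_0,v_0). \tag{5}$$
In particular the listed sets are distinct: blocks of the first kind have at least three elements, and (5) together with the injectivity of $\varphi^*$ recovers $z$ and $S$.

(P1): let two blocks share $u<v$. If $v=\top^+$, both tails are $\{\top^+\}$. If $v<\top^+$, use (5) and (P1) for $Q$; recall that $\varphi^*$ is increasing. (P3): if $v=\top^+$, then $\{u,\top^+\}\in\mathcal B^+$. If $v<\top^+$ and the block comes from $S$ and $z$, the required set comes from $\{u_0\}\cup(S\cap[v_0,\infty))\in\mathcal B$ and the same $z$. The pattern is topped by construction.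

**Step 3: compute the weights and the total weight for an arbitrary $\psi':C^+\cup\{\top^+\}\to\mathbb R$.** Put $\psi'_z(v)=\psi'(\varphi^*(v)+z)$, a function on the vertices of $Q$, for $0\le z<Z$. We claim
$$w_{\psi'}\big((\varphi^*(S)+z)\cup\{\top^+\}\big)=w_{\psi'_z}(S),\qquad w_{\psi'}(\{k,\top^+\})=\psi'(\top^+)-\psi'(k)-\ell(k),$$
$$\text{where}\quad \ell(k)=\sum_{(z,v)\,:\,\varphi^*(v)+z=k}\mathrm{load}_{\psi'_z}(v).$$
By uniqueness it suffices to check (P2). For a bad pair $u<v<\top^+$, by (5) the sum of these weights over the blocks containing $u,v$ is $\sum_{S\supseteq\{u_0,v_0\}}w_{\psi'_z}(S)=\psi'_z(v_0)-\psi'_z(u_0)=\psi'(v)-\psi'(u)$. For the pair $k<\top^+$, the blocks of the first kind containing $k$ have total weight $\ell(k)$, and $\{k,\top^+\}$ makes up the difference. This proves the claim.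

Since $\sum_k\ell(k)=\sum_z\Lambda(\psi'_z)=\sum_z\big(\sigma(\psi'_z)+\Omega(\psi'_z)\big)$, the terms $\Omega(\psi'_z)$ cancel, and the total weight is
$$\Omega^+(\psi')=\sum_{k\in C^+}\big(\psi'(\top^+)-\psi'(k)\big)-\sum_{0\le z<Z}\sigma(\psi'_z). \tag{6}$$

**Step 4: (c) for the new pattern.** In (6) the first sum has Lipschitz constant at most $2N^+$, and each $\sigma(\psi'_z)$ at most $2N$. So $\Omega^+$ has Lipschitz constant at most $2N^++2ZN\le2N^+(N+1)\le4(N^+)^2$.

**Step 5: place the new top and check positivity in (a).** Let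
$$\psi(k)=k\ (k\in C^+),\qquad \psi(\top^+)=J:=N^++\Lambda^*+s,\qquad s=10N^2 .$$
$J$ is an integer because $w_{\varphi^*}$ is integral. The term $s$ is slack for perturbations. Let $\|\psi'-\psi\|_\infty\le\frac14$. Then $\psi'_z-z$ is within $\frac14$ of $\varphi^*$, so by Step 1 all $w_{\psi'_z}>0$: blocks of the first kind have positive weight. Compare loads in $Q$ at $\psi'_z$ with those at $\varphi^*$. By (3) the load of a non-top vertex changes by at most $\frac12$, and by (c) for $Q$ the load $\Omega$ of $\top$ changes by at most $4N^2\cdot\frac14=N^2$. The loads at $\varphi^*$ are positive, and each $v$ occurs at most once in $\ell(k)$. So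
$$\ell(k)\le\Lambda^*+\tfrac N2+N^2\le\Lambda^*+2N^2,$$
and hence
$$w_{\psi'}(\{k,\top^+\})\ge J-k-\tfrac12-\Lambda^*-2N^2=(N^+-k)+s-\tfrac12-2N^2>0 .$$

**Step 6: the ratio in (a).** Let $\psi'$ be as in Step 5 and $\sigma^+=\sum_k(\psi'(\top^+)-\psi'(k))$. It is positive, and at most $N^+(\Lambda^*+N^++s+\frac12)$. Also $\sigma(\psi'_z)\ge\sigma^*-\frac N2$, which is positive by (4), and $Z/N^+=1-\frac1\kappa$. By (6),
$$x(\psi')=1-\frac{\sum_z\sigma(\psi'_z)}{\sigma^+}\le1-\Big(1-\frac1\kappa\Big)\frac{\sigma^*(1-e_1)}{\Lambda^*(1+e_2)},\qquad e_1=\frac N{2\sigma^*},\quad e_2=\frac{N^++s+\frac12}{\Lambda^*}.$$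
Here $\sigma^*/\Lambda^*=1/(1+x^*)\ge d/(d+2)$, and $(1-\frac1\kappa)(1-e_1)/(1+e_2)\ge1-\frac1\kappa-e_1-e_2$. So
$$x(\psi')\le\frac2{d+2}+\frac1\kappa+e_1+e_2 .$$
By (4) and $R^*\ge100N^3$ we have $e_1\le4/R^*\le1/N$. By (4), $N^+/\Lambda^*\le8\kappa/N$, and $(s+\frac12)/\Lambda^*\le(80N^2+4)/(NR^*)\le1/N$, so $e_2\le(8\kappa+1)/N$. With $N\ge50D^4$,
$$\frac1\kappa+e_1+e_2\le\frac1{4D^2}+\frac{32D^2+2}{50D^4}\le\frac1{D^2}\le\frac2{D(D+1)}\le\frac2{(d+1)(d+2)}=\frac2{d+1}-\frac2{d+2},$$
where the last inequality uses $d+1\le D$. Thus $x(\psi')\le2/(d+1)$.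

**Step 7: (b) and the sizes.** For $k\in C^+$ we have $J-k\ge\Lambda^*+s+1$. This is at least $J/2$, because $\Lambda^*\ge NR^*/8\ge6D^4R^*\ge4D^2R^*=N^+$. Clearly $N_{d+1}=N^+=4D^2R^*\ge N\ge50D^4$, and $\psi$ is strictly increasing with integer values in $[0,J]$. Finally, since $4D^2\le N\le R$, $10N^2\le NR^*$ and $R^2\ge800$,
$$R_{d+1}=J\le4D^2R^*+2NR^*+10N^2\le4NR^*=400N^4(R+1)\le800N^4R\le800R^5\le R^7 .$$
So $Q_{d+1}$ with $\varphi_{d+1}=\psi$ has all properties. $\square$

Iterating from $R_2=100D^4$, we get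
$$N_D\le R_D\le(100D^4)^{7^D}. \tag{7}$$
The average block size is at least $1+D/2$, at a cost doubly exponential in $D$. This is why $\log\log n$ will appear.

## 6. From patterns to sets: the lower bound

Let $D\ge2$, $Q=Q_D$, $N=N_D$, $R=R_D$. We place many translates of many separated copies of $Q$ on the indices $1,\dots,M$, so that the load fills up the required size $(b-a)t$ of almost every remainder $X_t$. Since this size grows with $t$, more copies are switched on as $t$ grows.

**Step 1: parameters.** Let $\tau\ge\max(D,16b)$ be an integer, and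
$$W=2\tau(N+1)^3,\quad G=4W,\quad \rho=8(N+1)^3(R+1),\quad R^*=G(R+1)=\rho\tau .$$
Lemma 6 applied to $\varphi_D$ gives $\varphi_1,\dots,\varphi_\tau$ with all differences, over all $c$ and all pairs, distinct. Their values lie in $[0,R^*)$, and $\|\varphi_c/G-\varphi_D\|_\infty\le(W-1)/G\le\frac14$. By Proposition 7(a) and Lemma 5, $w_{\varphi_c}=Gw_{\varphi_c/G}$ is positive, it is integral, and $x(\varphi_c)\le2/D\le1$. By (b), $\varphi_c(\top)-\varphi_c(i)\ge\frac{GR}2-W=\frac{GR}2-\frac G4\ge\frac{GR}4\ge\frac{R^*}8$. So, with $\Lambda_c=\Lambda(\varphi_c)$,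
$$\frac{NR^*}8\le\Lambda_c\le2NR^*,\qquad \frac{\Omega(\varphi_c)}{\Lambda_c}=\frac{x(\varphi_c)}{1+x(\varphi_c)}\le\frac2{D+2}. \tag{8}$$
Let $P(c)=\sum_{c'\le c}\Lambda_{c'}$ and
$$M=\Big\lfloor\frac{aP(\tau)}{b-a}\Big\rfloor,\qquad\Gamma=\frac{aN\rho}{b-a}.$$
By (8), $\frac18\Gamma\tau^2\le aP(\tau)/(b-a)\le2\Gamma\tau^2$. Since $\Gamma\tau^2\ge16$,
$$\tfrac1{16}\Gamma\tau^2\le\tfrac18\Gamma\tau^2-1\le M\le2\Gamma\tau^2. \tag{9}$$
Also, as $\tau\ge16b$, $M\ge\frac{aN\rho\tau}{16(b-a)}\cdot16b>\rho\tau=R^*\ge D$. For integers $z\ge1$ let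
$$\tau(z)=\max\{0\le c\le\tau:\ aP(c)\le(b-a)z\},$$
which is nondecreasing in $z$.

**Step 2: the sets.** For each copy $(z,c)$ with $1\le z\le M-R^*$ and $1\le c\le\tau(z)$, and for each block $S\in\mathcal B$, create $a\,w_{\varphi_c}(S)$ new points $y$, and give them $S_y:=\varphi_c(S)+z\subset[1,M]$. Let $X_t$ consist of the points $y$ with $t\in S_y$, together with *private* new points, lying in no other $X_{t'}$, so that $|X_t|=(b-a)t$. This is possible: the number of non-private points of $X_t$ is
$$\mathrm{ld}(t)=\sum_{(c,v)\,:\,1\le t-\varphi_c(v)\le M-R^*,\ c\le\tau(t-\varphi_c(v))}a\,\mathrm{load}_{\varphi_c}(v)\le aP(\tau(t))\le(b-a)t, \tag{10}$$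
because $\varphi_c(v)\ge0$, so $\tau(t-\varphi_c(v))\le\tau(t)$, and only pairs $(c,v)$ with $c\le\tau(t)$ occur, each at most once. Finally let $K_1\subset\dots\subset K_M$ be a chain on further new points with $|K_t|=at$, and put $A_t=K_t\sqcup X_t$ for $1\le t\le M$. Then $|A_t|=bt$ and $\theta|A_t|=at$; the sizes are distinct.

**Step 3: all intersections are correct.** Let $t_1<\dots<t_l$, $l\ge2$. Then $\bigcap_iA_{t_i}=K_{t_1}\sqcup\bigcap_iX_{t_i}$. If $\bigcap_iX_{t_i}=\emptyset$, the size is $at_1=\theta|A_{t_1}|$. Otherwise take $y\in\bigcap_iX_{t_i}$. It is not private, and $S_y\supseteq\{t_1,\dots,t_l\}$. Let $y'\in X_{t_1}\cap X_{t_2}$. It is not private either. The difference $t_2-t_1$ determines $c$ and the two vertices $u_0<v_0$ of $Q$ that sit at $t_1,t_2$, and then $z$. So $y$ and $y'$ come from the same copy, and by (P1) $S_{y'}\cap[t_2,\infty)=S_y\cap[t_2,\infty)$. Hence $y'\in X_{t_i}$ for all $i$. So $\bigcap_iX_{t_i}=X_{t_1}\cap X_{t_2}$, and this set consists of the points of the copy $(z,c)$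 coming from blocks $S\supseteq\{u_0,v_0\}$. By (P2) its size is $a\big(\varphi_c(v_0)-\varphi_c(u_0)\big)=a(t_2-t_1)$. Therefore $|\bigcap_iA_{t_i}|=at_1+a(t_2-t_1)=at_2=\theta|A_{t_2}|$.

So the condition holds for all $l\ge2$ simultaneously.

**Step 4: count the ground set.** The number of points is
$$n_\tau=aM+\sum_{t=1}^M\big((b-a)t-\mathrm{ld}(t)\big)+\sum_{(z,c)}a\,\Omega(\varphi_c).$$

*Third term (shared points).* Counting pairs $(y,t)$ with $t\in S_y$ gives $\sum_{(z,c)}a\Lambda_c=\sum_t\mathrm{ld}(t)$. By (8) and (10) the third term is at most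
$$\frac2{D+2}\sum_t\mathrm{ld}(t)\le\frac{(b-a)M(M+1)}{D+2}\le\frac{2(b-a)M^2}D .$$

*Second term (private points).* Let $R^*<t\le M-R^*$ and $c\le\tau(t-R^*)$. For every vertex $v$ we have $1\le t-R^*\le t-\varphi_c(v)\le M-R^*$ and $c\le\tau(t-R^*)\le\tau(t-\varphi_c(v))$, so $(c,v)$ contributes in (10). Hence
$$\mathrm{ld}(t)\ge aP(\tau(t-R^*))\ge(b-a)(t-R^*)-a\max_c\Lambda_c .$$
For the second inequality: if $\tau(t-R^*)<\tau$, then adding one more $\Lambda_c$ exceeds $(b-a)(t-R^*)/a$; if $\tau(t-R^*)=\tau$, use $aP(\tau)\ge(b-a)M$. So such a $t$ has at most $(b-a)R^*+2aNR^*$ private points. The other at most $2R^*$ values of $t$ have at most $(b-a)M$ each. The second term is therefore at most $M\big(3(b-a)R^*+2aNR^*\big)$. By (9), $M\ge\frac1{16}\Gamma\tau^2=\frac{aNR^*\tau}{16(b-a)}$, that is, $R^*\le16(b-a)M/(aN\tau)$. So the second term is at most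
$$\frac{(b-a)M^2}\tau\Big(32+48\,\frac{b-a}a\Big).$$

Since $\tau\ge D$ and $M\ge D$, with $C_\theta=a+2(b-a)+(b-a)\big(32+48\frac{b-a}a\big)$ we get, using (9),
$$n_\tau\le\frac{C_\theta M^2}D\le\frac{4C_\theta\Gamma^2\tau^4}D. \tag{11}$$

**Step 5: choose $D$ and $\tau$ for given $n$.** Let $n$ be large and $D=\lfloor\frac14\log\log n\rfloor$. By (7),
$$\log R_D\le7^D\log(100D^4)\le(\log n)^{(\log7)/4}\cdot O(\log\log\log n)=o(\log n),$$
since $(\log7)/4<0.49$. As $N\le R$, both $\rho$ and $\Gamma$ are $n^{o(1)}$. Let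
$$\tau=\Big\lfloor\Big(\frac{Dn}{4C_\theta\Gamma^2}\Big)^{1/4}\Big\rfloor=n^{1/4-o(1)},$$
which is at least $\max(D,16b)$ for large $n$. By (11), $n_\tau\le n$, so the family lives on $[n]$. For large $n$ we have $\tau^2\ge\frac12\big(Dn/(4C_\theta\Gamma^2)\big)^{1/2}$, and (9) gives
$$M\ge\frac{\Gamma\tau^2}{16}\ge\frac{\sqrt{Dn}}{64\sqrt{C_\theta}}\ge c\sqrt{n\log\log n},$$
because $D\ge\frac18\log\log n$ for large $n$. For the remaining bounded range $n\ge16$ use $f(n)\ge1$ and decrease $c$. All constants depend only on $\theta$. This proves the lower bound, and the guess $O(\sqrt n)$ is false for every $\theta$ and every $r\ge3$. $\blacksquare$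

## 7. Slow steps are rare: the upper bound

We return to an arbitrary family and the notation of Section 2, with $n\ge16$. By (1) and (2) it remains to show that $\sum_yd_y=O(n\log\log n)$. Lemma 4 only says that the gaps of $S_y$ double, which allows $d_y$ as large as $\log_2n$. In the recursion of Section 5, by contrast, scales grew like a power at each step. We show that this is forced for most steps: if $a_{i_{s+1}}-a_{i_1}$ is much larger than the first gap $g_1$, then the next gap is typically at least about its square divided by $g_1$, up to powers of $L$.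

For $y$ with $d_y\ge2$ write $i_1(y)<i_2(y)$ for the two smallest elements of $S_y$.

**Lemma 8.** Let $j<k$ be in $I$ with $E_{jk}\ne\emptyset$, $g=|E_{jk}|=a_k-a_j$, and let $H,H_1\in[1,n]$ be powers of two with $H\ge8H_1$. Let $U$ be the set of $y\in E_{jk}$ with
$$i_2(y)<j,\qquad a_j-a_{i_1(y)}\in[H,2H),\qquad a_{i_2(y)}-a_{i_1(y)}\in[H_1,2H_1).$$
Then $|U|\le8Lg^2H_1/H^2$.

*Proof.* Let $\mathcal I=\{i_1(y):y\in U\}$. For $i\in\mathcal I$ let $\beta_i=|\{y\in U:i_1(y)=i\}|$ and $\mathcal N_i=\{i_2(y):y\in U,\ i_1(y)=i\}$. We bound each $\beta_i$, and then $|\mathcal I|$.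

**Step 1: many second elements $q\in\mathcal N_i$ would overfill $E_{jk}$.** Let $q\in\mathcal N_i$, with witness $y$. Then $y\in X_q\cap X_j\cap X_k$, so $E_{qj}\subset E_{jk}$ by Lemma 3(ii), and
$$|E_{qj}|=a_j-a_q=(a_j-a_i)-(a_q-a_i)>H-2H_1\ge\tfrac34H .$$
For distinct $q,q'\in\mathcal N_i$, Lemma 3(i) gives $|E_{qj}\cap E_{q'j}|\le|X_q\cap X_{q'}|\le|a_q-a_{q'}|<H_1$, since $a_q,a_{q'}$ both lie in $a_i+[H_1,2H_1)$. Let $\nu=\min(|\mathcal N_i|,H/H_1)$, an integer because $H/H_1$ is a power of two at least $8$. The Bonferroni inequality (a union has at least the sum of the sizes minus the sum of the pairwise intersections), applied to $\nu$ of the sets $E_{qj}\subset E_{jk}$, gives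
$$g\ge\tfrac34\nu H-\tfrac{\nu^2}2H_1\ge\tfrac34\nu H-\tfrac12\nu H=\tfrac14\nu H .$$

**Step 2: bound $\beta_i$ by $\nu$.** A point counted in $\beta_i$ lies in $E_{iq}$ for some $q\in\mathcal N_i$, and $|E_{iq}|=a_q-a_i<2H_1$, so $\beta_i\le2H_1|\mathcal N_i|$. It also lies in $E_{ij}$, so $\beta_i\le a_j-a_i<2H$. In either case of the minimum, $\nu\ge\beta_i/(2H_1)$. With Step 1, $\beta_i\le2H_1\nu\le8gH_1/H$.

**Step 3: bound $|\mathcal I|$.** For $i\in\mathcal I$, Lemma 3(ii) gives $E_{ij}\subset E_{jk}$, and $|E_{ij}|=a_j-a_i\ge H$. By Lemma 4 a point lies in $X_i$ for at most $L$ indices $i$, so $|\mathcal I|H\le Lg$.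

Altogether $|U|=\sum_{i\in\mathcal I}\beta_i\le\frac{Lg}H\cdot\frac{8gH_1}H$. $\square$

**Step A: define and count slow steps.** For $y$ with $S_y=\{i_1<\dots<i_d\}$ put $h_s=g_1+\dots+g_s=a_{i_{s+1}}-a_{i_1}$. For $2\le s\le d-2$ let $H,H_1$ be the powers of two with $h_s\in[H,2H)$ and $g_1\in[H_1,2H_1)$; they lie in $[1,n]$. Call $(y,s)$ **slow** if
$$H\ge8H_1\qquad\text{and}\qquad8L^5g_{s+1}H_1\le H^2 .$$
Let $(y,s)$ be slow and take $(j,k)=(i_{s+1},i_{s+2})$. Since $s\ge2$, $i_2<j$, so $y$ lies in the set $U$ of Lemma 8 for $(j,k,H,H_1)$, and $g=g_{s+1}$. The lemma bounds that set by $g\cdot8LgH_1/H^2\le g/L^4$. For each $(j,k)$ there are at most $(1+\log_2n)^2\le L^2$ pairs $(H,H_1)$, and $(y,s)$ can be recovered from $y$ and $(j,k)$. Hence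
$$\#\{\text{slow }(y,s)\}\le\sum_{j<k}L^2\cdot\frac{|E_{jk}|}{L^4}=\frac1{L^2}\sum_y\binom{d_y}2\le\frac n2, \tag{12}$$
using $d_y\le L$.

**Step B: steps that are not slow raise the scale to the power $\frac32$.** Suppose that $(y,s)$, $2\le s\le d-2$, is not slow. If $H<8H_1$, then $h_s<2H<16H_1\le16g_1$. Otherwise $g_{s+1}>H^2/(8L^5H_1)$, and $H>h_s/2$, $H_1\le g_1$ give $g_{s+1}>h_s^2/(32L^5g_1)$. Put $q_s=h_s/g_1$. It lies in $[1,n]$ and is nondecreasing in $s$, and by Lemma 4 $q_s\ge g_s/g_1\ge2^{s-2}$ for $s\ge2$. Let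
$$\lambda=32L^5,\qquad s_0=2+\lceil\log_2\lambda^2\rceil\le13+10\log_2L .$$
For $s\ge s_0$ we have $q_s\ge\lambda^2>16$, so the first alternative is impossible, and
$$q_{s+1}\ge\frac{g_{s+1}}{g_1}>\frac{q_s^2}\lambda\ge q_s^{3/2}.$$
So along the values $s\ge s_0$, $\log_2q_s$ starts at $1$ or more, never decreases, is multiplied by at least $\frac32$ at every non-slow $s$, and never exceeds $\log_2n$. Hence there are at most $\log_{3/2}\log_2n$ non-slow $s$ with $s_0\le s\le d-2$.

**Step C: sum over $y$.** Counting the values $s_0\le s\le d_y-2$ gives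
$$d_y\le s_0+1+\log_{3/2}\log_2n+\#\{s:(y,s)\text{ slow}\}.$$
Since $L=3+\log_2n\le2\log_2n$ and $\log_2\log_2n\le2\log\log n$ for $n\ge16$, the first three terms are $O(\log\log n)$ with an absolute constant. Summing and using (12),
$$\sum_yd_y\le C_0\,n\log\log n\qquad(n\ge16),$$
with $C_0$ absolute.

**Step D: conclude.** By (2), $(1-\theta)\frac{m_1(m_1-1)}2\le C_0\,n\log\log n$, so $m_1=|I|=O_\theta(\sqrt{n\log\log n})$. With the bound (1) for type II indices, $|\mathcal F|\le C\sqrt{n\log\log n}$ with $C$ depending only on $\theta$. Only intersections of two and three sets were used. Together with Section 6 this proves the Theorem. $\blacksquare$
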